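# The volume flux group of $T^7\#\Sigma^7$

## 1. Rotating tori and spheres

Take the torus $T^2=\mathbb R^2/\mathbb Z^2$ with area form $\mu=dx\wedge dy$ and rotate it once: $\varphi_t(x,y)=(x+t,y)$, $0\le t\le1$. The velocity field is $\partial_x$, and $i_{\partial_x}(dx\wedge dy)=dy$. Averaging over time gives the class
$$\int_0^1[i_{\partial_x}\mu]\,dt=[dy]\in H^1(T^2;\mathbb R).$$
Its integral over the circle $\{x=0\}$ is $1$. This is the area that crosses that circle during the loop, since the whole torus passes through it exactly once. So $[dy]\ne0$, and the loop of area-preserving maps "transports area around the torus".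

Now rotate $S^2$ once about an axis. The same recipe produces a class in $H^1(S^2;\mathbb R)=0$, so nothing is measured. The orbits of the first rotation wrap around the torus; those of the second do not wrap around anything.

The general notion is as follows. Let $M$ be a closed, connected smooth manifold and $\alpha$ a closed $p$-form. Let $\mathrm{Diff}^\alpha$ be the group of diffeomorphisms preserving $\alpha$, with the $C^\infty$ topology, and $\mathrm{Diff}^\alpha_0$ its identity component.

**Definition (flux).** The flux homomorphism is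
$$\mathrm{Flux}_\alpha:\widetilde{\mathrm{Diff}}{}^\alpha_0\to H^{p-1}(M;\mathbb R),\qquad \varphi_t\mapsto\int_0^1[i_{\dot\varphi_t}\alpha]\,dt,\qquad\text{(1)}$$
for paths $\varphi_t$ in $\mathrm{Diff}^\alpha_0$ with $\varphi_0=\mathrm{Id}_M$. The flux group is $\Gamma_\alpha=\mathrm{Flux}_\alpha(\pi_1(\mathrm{Diff}^\alpha_0))\subset H^{p-1}(M;\mathbb R)$. When $M$ is oriented of dimension $n$ and $\alpha=\mu$ is a volume form, $\Gamma_\mu\subset H^{n-1}(M;\mathbb R)$ is the volume flux group.

On $T^7$ with $\mu=dx_1\wedge\dots\wedge dx_7$, the loop $x\mapsto x+te_1$ has flux $[dx_2\wedge\dots\wedge dx_7]\ne0$, by the same computation. Replacing $\mu$ by $c\mu$ multiplies $\Gamma_\mu$ by $c$, and by Moser's theorem volume forms with the same orientation and total volume give the same group. So whether $\Gamma_\mu=0$ depends on the manifold alone.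

In the torus examples the flux came from a circle action with orbits that are not null-homologous. Does non-zero volume flux need a circle action? A good place to test this is $M=T^7\#\Sigma$, where $\Sigma$ is a homotopy $7$-sphere not diffeomorphic to $S^7$: by Assadi and Burghelea such $M$ admits no effective smooth circle action. Is the volume flux group of this $M$ non-trivial? The question comes from J. Kedra, D. Kotschick, S. Morita, "Crossed flux homomorphisms and vanishing theorems for flux groups", arXiv:math/0503230 (2005), where it is stated as open. We shall see that the volume flux group is non-trivial, and compute it exactly.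

## 2. Volume flux is the homology class of an orbit

**Definition (orbit group).** For a closed connected oriented $N^n$ let
$$L(N)=\operatorname{im}\big(ev_*:\pi_1(\mathrm{Diff}(N),\mathrm{id})\to H_1(N;\mathbb Z)/\mathrm{tors}\subset H_1(N;\mathbb R)\big),\qquad[\varphi_t]\mapsto[t\mapsto\varphi_t(x)].$$

All orbits of a loop are freely homotopic because $N$ is connected, so $x$ does not matter. No volume form appears here.

Examples. For $T^n$ the rotations realize all of $\mathbb Z^n$, so $L(T^n)=\mathbb Z^n$. For any $N$, the map $S^1\times N\to N$, $(t,x)\mapsto\varphi_t(x)$, shows that the orbit of the base point commutes with every element of $\pi_1(N)$. A closed surface of genus at least $2$ has a fundamental group with trivial center, so there $L=0$.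

We identify $H^{n-1}(N;\mathbb R)$ with $H_1(N;\mathbb R)$ by Poincaré duality: $c\leftrightarrow\gamma$ iff $\int_N\beta\wedge c=\langle\beta,\gamma\rangle$ for all $\beta\in H^1(N;\mathbb R)$.

**Lemma 1.** $\Gamma_\mu=\mathrm{vol}(\mu)\cdot L(N)$ for every volume form $\mu$ on $N$. In particular $\Gamma_\mu\ne0$ iff $L(N)\ne0$.

**Smoothing (S1).** We first make loops smooth. For closed $N$, every continuous path in $\mathrm{Diff}(N)$ is homotopic rel endpoints to one that is smooth in $(t,x)$. Indeed, fix a metric. The maps $x\mapsto\exp_x\xi(x)$, with $\xi$ a vector field of small $C^1$ norm, are diffeomorphisms and form a neighborhood $U$ of $\mathrm{id}$ homeomorphic to a convex open set of vector fields. Given a path $f_t$, subdivide so that $f_tf_{t_i}^{-1}\in U$ for $t\in[t_i,t_{i+1}]$, and replace each piece by the straight segment in the chart; by convexity this is a homotopy rel endpoints. Finally reparametrize so that the path is constant near each $t_i$. Concatenations of smooth paths will always be reparametrized in this way. A loop treated like this is smooth as a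 map $S^1\times N\to N$.

**Step 1: the flux of a smooth loop in $\mathrm{Diff}^\mu$.** The goal is to express flux through orbits. Let $\varphi_t$ be such a loop, $\dot\varphi_t=X_t\circ\varphi_t$, and $\beta$ a closed $1$-form. Since $\beta\wedge\mu=0$ for degree reasons, $0=i_{X_t}(\beta\wedge\mu)=\beta(X_t)\mu-\beta\wedge i_{X_t}\mu$. Using $\varphi_t^*\mu=\mu$,
$$\int_N\beta\wedge\mathrm{Flux}=\int_0^1\!\!\int_N\beta(X_t)\,\mu\,dt=\int_0^1\!\!\int_N\varphi_t^*(\beta(X_t))\,\mu\,dt=\int_N\Big(\int_{t\mapsto\varphi_t(x)}\beta\Big)\mu(x)=\mathrm{vol}(\mu)\,\langle\beta,ev_*[\varphi]\rangle.$$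
The third equality holds because $\beta(X_t)$ at $\varphi_t(x)$ is $\beta(\dot\varphi_t(x))$, the last because all orbits are homologous. So the flux is dual to $\mathrm{vol}(\mu)\,ev_*[\varphi]$.

**Step 2: pushing loops of $\mathrm{Diff}(N)$ into $\mathrm{Diff}^\mu$.** The goal is to see that every class of $L(N)$ is reached. We use Moser's method with parameters. Let $f\in\mathrm{Diff}(N)$ be isotopic to $\mathrm{id}$, so $\mu-f^*\mu$ is exact. Let $G$ be the Green operator and $\delta$ the codifferential of a fixed metric, and $\eta_f=\delta G(\mu-f^*\mu)$. By the Hodge decomposition, and since $G$ commutes with $d$, we have $d\eta_f=\mu-f^*\mu$. Put $\mu_{f,s}=(1-s)\mu+sf^*\mu$; this is a volume form, as $f$ preserves orientation. Define $Y_{f,s}$ by $i_{Y_{f,s}}\mu_{f,s}=\eta_f$ and let $\psi_{f,s}$ be its flow in $s$ with $\psi_{f,0}=\mathrm{id}$. Then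
$$\tfrac{d}{ds}\psi_{f,s}^*\mu_{f,s}=\psi_{f,s}^*\big(d\eta_f+f^*\mu-\mu\big)=0,$$
so $(f\psi_{f,1})^*\mu=\psi_{f,1}^*\mu_{f,1}=\mu$. Let $R_s(f)=f\psi_{f,s}$. It depends continuously on $(s,f)$, smoothly if $f$ runs through a smooth family. Moreover $R_0(f)=f$, $R_1(f)\in\mathrm{Diff}^\mu$, and $R_s(f)=f$ if $f\in\mathrm{Diff}^\mu$, because then $\eta_f=0$.

For a smooth loop $\varphi_t$ in $\mathrm{Diff}(N)$ the loops $R_s(\varphi_t)$, based at $\mathrm{id}$, deform it to a smooth loop in $\mathrm{Diff}^\mu$, hence in $\mathrm{Diff}^\mu_0$. So by (S1) every class in $L(N)$ comes from a smooth loop in $\mathrm{Diff}^\mu_0$. Conversely, if $\varphi$ is merely a continuous loop in $\mathrm{Diff}^\mu_0$, smooth it in $\mathrm{Diff}(N)$ by (S1) and apply $R_1$ to the whole homotopy. This gives a homotopy inside $\mathrm{Diff}^\mu$ from $\varphi$ to a smooth loop, so Step 1 covers every class in $\pi_1(\mathrm{Diff}^\mu_0)$. $\square$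

The question is now: does $M$ carry a loop of diffeomorphisms with an orbit that is non-zero in $H_1$?

## 3. Homotopy spheres by cutting and regluing; the theorems

Let $\Theta_n$ be the group of oriented homotopy $n$-spheres under connected sum, up to orientation-preserving diffeomorphism. For a disc $D^m$ let $\mathrm{Diff}_c(\mathrm{int}\,D^m)$ be the diffeomorphisms with compact support in the interior; isotopies in it have support in a fixed compact set. We use the following facts.

- (Smale, Cerf) For $n\ge6$, $h\mapsto\Sigma_h=D^n\cup_{\bar h}D^n$, with $\bar h$ the extension of $h$ by $\mathrm{id}$ to $S^{n-1}$, induces an isomorphism $\pi_0\mathrm{Diff}_c(\mathrm{int}\,D^{n-1})\cong\Theta_n$.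
- (Kervaire–Milnor) $\Theta_n$ is finite for $n\ge5$. Moreover $\Theta_7\cong\mathbb Z/28$: every homotopy $7$-sphere bounds a $3$-connected parallelizable $W^8$, $\mathrm{sign}(W)=8k$, and $\partial W$ is standard iff $28\mid k$.
- Novikov additivity, Hirzebruch's signature theorem, and integrality of $\hat A$ for closed spin manifolds.

**Definition (regluing).** Let $m=n-1$, let $h\in\mathrm{Diff}_c(\mathrm{int}\,D^m)$ be supported in a closed ball $B'\subset\mathrm{int}\,D^m$, and let $(-\epsilon,\epsilon)\times D^m\subset N$ be an orientation-preserving embedding. Let $N_h$ be the union of $N\setminus(0\times B')$ and a new slab $(-\epsilon,\epsilon)\times\mathrm{int}\,D^m$, where the slab point $(s,x)$ is identified with $(s,x)\in N$ if $s<0$, with $(s,h(x))\in N$ if $s>0$, and with $(0,x)$ if $s=0$, $x\notin B'$.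

For $h=\mathrm{id}$ this is $N$. In general, $N_h$ is $N$ cut along $0\times D^m$ and reglued by $h$.

*Regluing is connected sum with $\Sigma_{h^{\pm1}}$.* Choose a smooth closed ball $C$ in the slab (an ellipsoid, say) with $0\times B'$ in its interior. Only $C$ changes, so $N_h=(N\setminus\mathrm{int}\,C)\cup C_h$. Now embed the same slab in $S^n$ with $0\times D^m$ in an equator. By the disc theorem $S^n\setminus\mathrm{int}\,C$ is a ball. So $(S^n)_h=C_h\cup(\text{ball})$, which says $N_h=N\#(S^n)_h$. Cutting $S^n$ along a disc in the equator and regluing by $h$ is the same as cutting along the whole equator and regluing by $\bar h$. So $(S^n)_h$ is $\Sigma_h$ or $\Sigma_{h^{-1}}$, according to the side from which one reads the gluing. Since $h\mapsto\Sigma_h$ is an isomorphism, for $n\ge6$ every $N\#\Sigma$ with $\Sigma$ of order $d$ in $\Theta_n$ is $N_h$ for some $h$ with $[h]$ of order $d$.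

**Definition (mapping tori).** For $h\in\mathrm{Diff}_c(\mathrm{int}\,D^m)$, $D=D^m$, put $T_h=\mathbb R\times D/\big((t+1,x)\sim(t,h(x))\big)$. For $m=6$, let $\hat h$ be the extension of $h$ by $\mathrm{id}$ to $T^6\supset D^6$ and
$$M_h=\mathbb R\times T^6/\big((t+1,x)\sim(t,\hat h(x))\big)\supset T_h .$$

Small example: for $m=1$, $h$ is an increasing diffeomorphism of an interval, all $(1-s)h+s\,\mathrm{id}$ are increasing diffeomorphisms, so $h$ is isotopic to $\mathrm{id}$ and $T_h\cong S^1\times D^1$.

*$M_h$ is $T^7$ reglued.* Map $(t,x)\in T^7$, $t\in(-\frac12,\frac12)$, to $[t,x]\in M_h$; for $x\notin B'$ this is consistent for all $t$ mod $1$. This embeds $T^7\setminus(\frac12\times B')$. Near $t=\frac12$, the point $[t,x]$ corresponds to $(t,x)$ for $t<\frac12$, and for $t>\frac12$ to $(t,h(x))$, because $[t,x]=[t-1,\hat h(x)]$. This is the definition of regluing along $\frac12\times D^6$. So $M_h\cong T^7\#\Sigma_{h^{\pm1}}$, and our $M$ is $M_h$ with $[h]$ of order $d$.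

**Theorem A.** Let $M=T^7\#\Sigma$, with $\Sigma$ of order $d$ in $\Theta_7\cong\mathbb Z/28$. Then $L(M)=d\cdot H_1(M;\mathbb Z)$. Hence $\Gamma_\mu=\mathrm{vol}(\mu)\,d\,H_1(M;\mathbb Z)$ is a lattice of full rank $7$; in particular $\Gamma_\mu\ne0$.

**Theorem B.** Let $N$ be closed, connected, oriented, of dimension $n\ge6$, and let $\Sigma\in\Theta_n$ have order $d$. Identify $H_1(N)=H_1(N\#\Sigma)$. Then $d\,L(N)\subset L(N\#\Sigma)$ and $d\,L(N\#\Sigma)\subset L(N)$. So the rank of the volume flux group is unchanged by connected sum with homotopy spheres.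

The identification $H_1(N)=H_1(N\setminus\text{ball})=H_1(N\#\Sigma)$ is the obvious one; for $T^7$ it gives $H_1(M;\mathbb Z)=\mathbb Z^7$. For $d=1$ Theorem A is the case $L(T^7)=\mathbb Z^7$ done by hand above. For $\Sigma$ a generator, $d=28$: an orbit must run $28$ times around.

## 4. The suspension flow, and the contraction that does not commute

On $M_h$ there is an evident substitute for the rotation, the suspension flow $s_\tau[t,x]=[t+\tau,x]$. It is well defined, but does not close up at $\tau=1$: $s_1[t,x]=[t+1,x]=[t,\hat h(x)]$.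

If $g$ commutes with $h$, then $F_g[t,x]=[t,g(x)]$ is a diffeomorphism of $T_h$. We have found that $s_1$ is $F_h$ on $T_h$ and the identity elsewhere. After $d$ turns,
$$s_d=F_{h^d}\ \text{on }T_h,\qquad s_d=\mathrm{id}\ \text{elsewhere}.\qquad\text{(2)}$$
Here $h^d$ is isotopic to the identity, since $[h]$ has order $d$. If $F_{h^d}$ is isotopic to $\mathrm{id}$ with support in $T_h$, we can close up the flow to a loop whose orbits outside $T_h$ run $d$ times around.

One might hope to choose $h$ with $h^d=\mathrm{id}$ exactly. This happens only for $h=\mathrm{id}$: a diffeomorphism of finite order is an isometry of an averaged metric, and an isometry of a connected manifold that is the identity on an open set is the identity.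

So take a path $g_u$ from $h^d$ to $\mathrm{id}$ and try the isotopy $F_{g_u}$. This is where the attempt stops: $F_{g_u}$ is defined only if $g_u$ commutes with $h$, and we know this only at $u=0$ and $u=1$. More generally, let the diffeomorphism vary with $t$. Since $[t+1,G_{t+1}(x)]=[t,hG_{t+1}(x)]$ must equal $[t,G_t(h(x))]$,
$$[t,x]\mapsto[t,G_t(x)]\ \text{is well defined iff}\ G_{t+1}=h^{-1}G_th.\qquad\text{(3)}$$
So contracting by $g_u$ at one value of $t$ forces contracting by $h^{-1}g_uh$ one turn later. These are two paths from $h^d$ to $\mathrm{id}$, and interpolating between them requires that they be homotopic rel endpoints. Multiplying on the right by $g_u^{-1}$, this means that the loop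
$$u\mapsto h^{-1}g_uh\,g_u^{-1}=[h^{-1},g_u]$$
is null-homotopic. Nothing so far says that it is.

The way past this point is to move $h^d$ away from $h$ before contracting it. Once the supports are disjoint, contraction commutes with $h$ and contributes nothing. Only the moving contributes, and it gives a loop that is biadditive and antisymmetric in its two entries. That makes it computable, and it turns out to be zero.

## 5. Commutator loops in the diffeomorphism group of a disc

Let $D=D^m$ be the unit disc, $m\ge2$, and let $G$ be the topological group of diffeomorphisms of $D$ supported in the closed ball $B_{15/16}$. Put $B=B_{1/8}(0)$ (closed) and $[x,y]=xyx^{-1}y^{-1}$. For $x\in G$ supported in $B$ and $|p|\le\frac{13}{16}$, let $x^p\in G$ be its conjugate by translation by $p$; it is supported in $B_{1/8}(p)\subset B_{15/16}$, depends continuously on $p$, and $(xy)^p=x^py^p$. In $\pi_1(G,\mathrm{id})$, which is abelian and written additively, the sum is represented by the pointwise product and the negative by the pointwise inverse.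

**Definition (commutator loop).** Let $x,y\in G$ be supported in $B$ with $xy=yx$, and let $|v|=\frac12$. Put
$$c_v(x,y):\ u\mapsto[x,y^{uv}],\qquad u\in[0,1].$$

At $u=0$ this is $[x,y]=\mathrm{id}$. At $u=1$ it is $\mathrm{id}$, since $B$ and $B_{1/8}(v)$ are disjoint. So it is a loop and has a class in $\pi_1(G,\mathrm{id})$. For instance, $c_v(x,\mathrm{id})$ is constant.

**Lemma 2.** Let $A\subset G$ be an abelian subgroup of elements supported in $B$. For $x,y\in A$ the class $c(x,y)$ of $c_v(x,y)$ does not depend on $v$; it is biadditive on $A$; and $c(y,x)=-c(x,y)$. In particular $2c(x,x)=0$.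

**Step 1: independence of $v$.** The sphere $|v|=\frac12$ is connected because $m\ge2$, and moving $v$ along it is a homotopy of based loops.

**Step 2: additivity in the second variable.** We have $[x,yy']=[x,y]\cdot y[x,y']y^{-1}$, since both sides are $xyy'x^{-1}y'^{-1}y^{-1}$. So $c(x,yy')$ is $c(x,y)$ plus the class of $u\mapsto y^{uv}\lambda(u)(y^{uv})^{-1}$, where $\lambda(u)=[x,y'^{uv}]$. We must remove the conjugation. First, $y^{suv}\lambda(u)(y^{suv})^{-1}$, with $s$ running from $1$ to $0$, is a homotopy of loops based at $\mathrm{id}$, as $\lambda(0)=\lambda(1)=\mathrm{id}$. It ends at $y\lambda(u)y^{-1}$. Next, every $\lambda(u)$ is supported in $B_{5/8}(0)$. Pick $|p|=\frac{13}{16}$; then $B_{1/8}(p)$ lies in $|z|\ge\frac{11}{16}$, so it is disjoint from $B_{5/8}(0)$. Hence $y^{sp}\lambda(u)(y^{sp})^{-1}$, $s\in[0,1]$, deforms $y\lambda y^{-1}$ to $\lambda$. So $c(x,yy')=c(x,y)+c(x,y')$.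

**Step 3: additivity in the first variable.** We have $[xx',y]=x[x',y]x^{-1}\cdot[x,y]$, since both sides are $xx'yx'^{-1}x^{-1}y^{-1}$. The loop $u\mapsto x[x',y^{uv}]x^{-1}$ is deformed to $[x',y^{uv}]$ through conjugation by $x^{sp}$, exactly as in Step 2. So $c(xx',y)=c(x',y)+c(x,y)$.

**Step 4: antisymmetry.** The idea is that moving $y$ away from $x$ is the same as moving $x$ away from $y$ in the opposite direction. The class $-c(x,y)$ is represented by $u\mapsto[x,y^{uv}]^{-1}=[y^{uv},x]$. Consider the loops
$$u\mapsto[y^{suv},x^{(s-1)uv}],\qquad s\in[0,1].$$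
At $u=0$ they equal $[y,x]=\mathrm{id}$. At $u=1$ the supports are balls of radius $\frac18$ with centers $sv$ and $(s-1)v$ at distance $\frac12>\frac14$, so they equal $\mathrm{id}$. For $s=1$ we get $[y^{uv},x]$. For $s=0$ we get $[y,x^{-uv}]$, which represents $c_{-v}(y,x)=c(y,x)$ by Step 1. So $c(y,x)=-c(x,y)$. $\square$

**Smoothing (S2).** We shall need to pass from continuous to smooth families in $G$. Diffeomorphisms of $\mathbb R^m$ supported in a fixed closed ball $B'$ form the subset $\{\det(I+Dw)>0\}$ of the affine Fréchet space $\{\mathrm{id}+w:\operatorname{supp}w\subset B'\}$. Indeed, such a map is a proper local diffeomorphism of $\mathbb R^m$, hence a covering of the simply connected $\mathbb R^m$, hence a diffeomorphism; conversely the determinant of a diffeomorphism that is the identity somewhere near infinity is positive. The subset is open already in the $C^1$ topology. So a continuous family, extended constantly past its compact parameter domain, can be mollified in the parameters. For a small mollification parameter it stays in the group, becomes smooth in all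 variables, and is unchanged where the family is locally constant in the parameters (for small parameter, on any compact set of such parameter values). In particular an isotopy made constant near its ends keeps its ends.

## 6. Trivializing $F_{h^d}$ on the mapping torus

**Proposition 3.** Let a class in $\pi_0\mathrm{Diff}_c(\mathrm{int}\,D^m)$, $m\ge2$, have finite order $d$. It has a representative $h$ supported in $B$ such that $F_{h^d}$ is smoothly isotopic to the identity of $T_h$ through diffeomorphisms supported in $\{[t,x]:|x|\le\frac{15}{16}\}$.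

**Step 0: choice of $h$ and of the contraction.** If $d$ is odd, the class generates a cyclic group of odd order, so it is the square of a class in that group; take $h=k^2$ with $k$ representing the latter. If $d$ is even, take any representative $h$. Then $h^d$ is isotopic to $\mathrm{id}$ with compact support, by an isotopy that is smooth by (S2). Conjugation by a dilation $x\mapsto sx$, $0<s\le1$, turns $f$ into $sf(s^{-1}x)$, supported in $B_s$, and does not change isotopy classes. Conjugating $h$ (and $k$) and the isotopy by one dilation with $s\le\frac18$, we may assume that $h$ (and $k$) and an isotopy $g_u$ from $h^d$ to $\mathrm{id}$ are supported in $B$.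

Fix $|v|=\frac12$. Let $\kappa_u$, $u\in[0,1]$, be the path in $G$ from $h^d$ to $\mathrm{id}$ that first follows $(h^d)^{uv}$ and then $(g_u)^v$, reparametrized to be smooth. Each $(g_u)^v$ is supported in $B_{1/8}(v)$, so it commutes with $h$.

**Step 1: push the problem into a loop in $G$.** The goal is to isotope $F_{h^d}$ to a map that is trivial on the fiber at $t=0$. Choose a smooth $\delta:[0,1]\to[0,1]$ with $\delta=1$ near $0$ and near $1$, and $\delta=0$ near $\frac12$. For $u\in[0,1]$ put
$$G^u_t=\kappa_{u\delta(t)}\ (0\le t\le\tfrac12),\qquad G^u_t=h^{-1}\kappa_{u\delta(t)}h\ (\tfrac12\le t\le1),\qquad G^u_{t+1}=h^{-1}G^u_th .$$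
Near $t=\frac12$ both formulas give $\kappa_0=h^d$, as $h^d$ commutes with $h$. Just below $t=1$ we have $G^u_t=h^{-1}\kappa_uh$, and just above $t=1$ the third rule gives $h^{-1}\kappa_uh$ too, because $G^u_t=\kappa_u$ near $t=0$. So $G^u_t$ is well defined and smooth, and by (3) $[t,x]\mapsto[t,G^u_t(x)]$ is a smooth isotopy of $T_h$, supported in $|x|\le\frac{15}{16}$. At $u=0$ it is $F_{h^d}$. At $u=1$ it is
$$E_\ell:[t,x]\mapsto[t,\ell(t)x]\quad(0\le t\le1),$$
where $\ell$ is a loop in $G$ at $\mathrm{id}$, constant near $t=0,1$, which runs through $\kappa$ backwards and then through $h^{-1}\kappa h$ forwards.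

**Step 2: if $\ell$ is null-homotopic in $G$, the proposition follows.** Here we only need care with smoothness. Say $\ell=\mathrm{id}$ on $[0,2\epsilon_0]\cup[1-2\epsilon_0,1]$. Then $\ell|_{[\epsilon_0,1-\epsilon_0]}$ is null-homotopic rel endpoints. Extending by $\mathrm{id}$, we get a null-homotopy $H(s,t)$ of $\ell$ with $H=\mathrm{id}$ for $t$ within $\epsilon_0$ of $0,1$; we may take it independent of $s$ for $s$ near $0$ and near $1$. By (S2) a mollification $H_\epsilon$ in $(s,t)$ is smooth, stays in $G$, equals $\mathrm{id}$ for $t$ near $0,1$, and is a homotopy from the mollified loop $\ell_\epsilon$ to $\mathrm{id}$. For small $\epsilon$ the segments $(1-\sigma)\ell+\sigma\ell_\epsilon$ also stay in $G$, by $C^1$-openness. All these loops are $\mathrm{id}$ near $t=0,1$, so $E$ applies to them, and gives, after reparametrization, a smooth isotopy from $E_\ell$ to $\mathrm{id}$ with the required support.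

**Step 3: $\ell$ is null-homotopic.** This holds iff the paths $\kappa$ and $h^{-1}\kappa h$ from $h^d$ to $\mathrm{id}$ are homotopic rel endpoints. Multiplying pointwise on the right by $\kappa_u^{-1}$, this holds iff the loop $u\mapsto h^{-1}\kappa_uh\kappa_u^{-1}=[h^{-1},\kappa_u]$ is null-homotopic. Its second half is constant, because $(g_u)^v$ commutes with $h$. Its first half is $u\mapsto[h^{-1},(h^d)^{uv}]$. So by Lemma 2, with $A=\langle h\rangle$ for $d$ even and $A=\langle k\rangle$ for $d$ odd, its class is
$$c(h^{-1},h^d)=-d\,c(h,h).$$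
If $d$ is even, this vanishes since $2c(h,h)=0$. If $d$ is odd, $c(h,h)=c(k^2,k^2)=4c(k,k)=0$. $\square$

**Remark.** The detour through $v$ does not change the obstruction of Section 4; it makes it computable. Let $\kappa'$ be another path in $G$ from $h^d$ to $\mathrm{id}$ supported in $B_{5/8}(0)$, for example $g$. Then $\gamma_u=\kappa'_u\kappa_u^{-1}$ is a loop at $\mathrm{id}$ supported in $B_{5/8}(0)$, and $[h^{-1},\kappa'_u]=[h^{-1},\gamma_u]\cdot\gamma_u[h^{-1},\kappa_u]\gamma_u^{-1}$. The second factor has the class of $[h^{-1},\kappa_u]$, since $\pi_1(G)$ is abelian with sum the pointwise product. The first factor is null-homotopic through the loops $[(h^{-1})^{sp},\gamma_u]$, $|p|=\frac{13}{16}$, $s\in[0,1]$. So both obstruction loops have the same class.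

## 7. Loops that run $d$ times around: $d\,\mathbb Z^7\subset L(M)$ and $\Gamma_\mu\ne0$

**Step 1: one loop.** Write $M=M_h$ with $[h]$ of order $d$, and $h$ as in Proposition 3 with $m=6$. By (2), $s_d$ equals $F_{h^d}$ on $T_h$ and $\mathrm{id}$ elsewhere. By Proposition 3, extended by $\mathrm{id}$ outside $T_h$, $s_d$ is isotopic to $\mathrm{id}_M$ with compact support in $\mathrm{int}\,T_h$. The path $s_\tau$ $(0\le\tau\le d)$ followed by this isotopy is a loop in $\mathrm{Diff}(M)$. For $x_0\notin D^6$ the orbit of $[0,x_0]$ runs $d$ times around $t\mapsto[t,x_0]$ and then rests. Its class is $d\,e_1\in H_1(M;\mathbb Z)=\mathbb Z^7$, with $e_1=[t\mapsto[t,x_0]]$, the first standard basis vector. It is non-zero because the projection $M_h\to\mathbb R/\mathbb Z$, $[t,x]\mapsto t$, has degree $d$ on it. Hence $L(M)\ne0$, and by Lemma 1, $\Gamma_\mu\ne0$. The question of Section 1 is answered: the volume flux group of $M$ is non-trivial.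

**Lemma 4.** Every $A\in SL(7,\mathbb Z)$ is induced on $H_1(M;\mathbb Z)=\mathbb Z^7$ by a diffeomorphism of $M=T^7\#\Sigma$. Consequently $L(M)$ is invariant under $SL(7,\mathbb Z)$.

*Proof.* The linear map $A$ acts on $T^7$ fixing $0$; we straighten it near $0$. As $SL(7,\mathbb R)$ is connected, there is a smooth path $A_t$ from $I$ to $A$. Cut off the linear time-dependent vector field $\dot A_tA_t^{-1}x$ outside a small ball about $0$. Its flow ends at a diffeomorphism $g$ that is isotopic to $\mathrm{id}$, supported in the small ball, and equal to $A$ near $0$, since points close enough to $0$ never leave the region where the field is unchanged. Then $Ag^{-1}$ is the identity near $0$ and acts as $A$ on $H_1(T^7)$. It extends by the identity to $T^7\#\Sigma$, the sum being taken near $0$. Finally, if $f\in\mathrm{Diff}(M)$ and $\varphi_t$ is a loop of class $a$, then $f\varphi_tf^{-1}$ is a loop in which the orbit of $f(x)$ is $f(\varphi_t(x))$, so its class is $f_*a$. $\square$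

**Step 2: all directions.** From $d\,e_1\in L(M)$ and Lemma 4, $d\,Ae_1\in L(M)$ for all $A\in SL(7,\mathbb Z)$. Each $e_i$ is of the form $Ae_1$, so $d\,\mathbb Z^7\subset L(M)$.

## 8. An $\hat A$-genus obstruction to h-cobordism

For the reverse inclusion we need an invariant that sees $\Sigma$. Recall that an h-cobordism between closed manifolds $F_1,F_2$ is a compact manifold $Z$ with $\partial Z=F_1\sqcup F_2$ such that both inclusions $F_i\hookrightarrow Z$ are homotopy equivalences; the example to keep in mind is $F\times[0,1]$. The boundary sum $V\natural W$ glues $V$ and $W$ along a disc in each boundary; for instance $D^8\natural D^8\cong D^8$.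

**Lemma 5.** Let $\Sigma'\in\Theta_7$. If $T^7$ and $T^7\#\Sigma'$ are h-cobordant, then $\Sigma'$ is standard.

The plan is to close up the h-cobordism, using a manifold bounded by $\Sigma'$, to a closed spin $8$-manifold, and to compute its $\hat A$-genus.

**Step 1: the two pieces.** Let $Z$ be an h-cobordism between $F_1\cong T^7$ and $F_2\cong T^7\#\Sigma'$. It is orientable, since it retracts to $F_1$, where $TZ|_{F_1}=TF_1\oplus\mathbb R$. Let $\Sigma'=\partial W$ as in Kervaire–Milnor, $\mathrm{sign}\,W=8k$. Let $V=(T^7\times I)\natural W$, the boundary sum at $T^7\times1$. Then $\partial V=(T^7\#\Sigma')\sqcup-T^7$. Moreover $V$ is parallelizable: both pieces are, and over the contractible gluing disc the two trivializations can be matched.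

**Step 2: maps to $T^7$.** We want $V$ and $Z$ to map compatibly to $T^7$. Let $p:V\to T^7$ be the projection on $T^7\times I$, and on $W$ a map to the gluing disc $D^7\subset T^7$ extending the identity of that disc; it exists since $D^7$ is contractible and the gluing disc is a subcomplex. On $F_2=T^7\#\Sigma'$, $p$ is the identity off a ball and maps $\Sigma'\setminus\mathrm{int}\,D^7$ to $D^7$ rel boundary. By Smale's theorem and the disc theorem $\Sigma'\setminus\mathrm{int}\,D^7$ is diffeomorphic to a disc, so by coning the identity of the boundary extends to a homeomorphism from it to $D^7$. By convexity of $D^7$, $p$ is homotopic to this homeomorphism rel boundary. So $p|_{F_2}$ is a homotopy equivalence, of degree $1$.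

Let $r:Z\to F_1\cong T^7$ be a homotopy inverse of the inclusion with $r|_{F_1}=\mathrm{id}$. Then $r|_{F_2}$ is a homotopy equivalence, too. Self-homotopy equivalences of $T^7$ are homotopic to linear ones, so $r|_{F_2}\simeq A\circ p|_{F_2}$ for some $A\in GL(7,\mathbb Z)$.

**Step 3: gluing and orientation.** Let $X=V\cup Z$, where $F_2$ is glued by the identity, and $T^7\times0$ is glued to $F_1\cong T^7$ by $A$. Then $A^{-1}r$ and $p$ agree on the second component, where $A^{-1}r(Ax)=x$, and agree up to homotopy on $F_2$. For orientations, orient $Z$ so that $\partial Z=-F_2+F_1'$, where $F_2$ has the orientation of $T^7\#\Sigma'$ and $F_1'$ is $F_1$ suitably oriented; then $[F_1']=[F_2]$ in $H_7(Z)$. Since $A^{-1}r$ has degree $1$ on $F_2$, as $p$ has, it has degree $1$ on $F_1'$. There it is $A^{-1}$, so the gluing map $A:T^7\times0\to F_1'$ preserves orientation. As $T^7\times0$ enters $\partial V$ with a minus sign and $F_1'$ enters $\partial Z$ with a plus sign, and the signs of $F_2$ are also opposite, $X^8$ is closed and oriented.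

Interpolating in a collar of $F_2$, we get a map $X\to T^7$, homotopic on $V$ to $p$ and on $Z$ to $A^{-1}r$. Add a circle coordinate around $V\cup Z$: let $J_1,J_2$ be two arcs forming $S^1$, send $V$ to $J_1$ and $Z$ to $J_2$, with the two components of $V\cap Z$ going to the two common endpoints. Together they form a map $\Psi:X\to T^8=T^7\times S^1$ taking $V,Z$ to $T^7\times J_1,T^7\times J_2$.

**Step 4: $X$ is spin.** First, $W$ has reduced cohomology only in degree $4$, with any coefficients: in degrees $1,2,3$ by $3$-connectedness, and for $i\ge5$ because $H^i(W)\cong H_{8-i}(W,\partial W)=0$, from the exact sequence of the pair and $\partial W=\Sigma'$. So $\Psi$ induces isomorphisms on $H^j(\,\cdot\,;\mathbb Z/2)$, $j=5,6$, from $T^7\times J_1$, $T^7\times J_2$ and $T^7\times(J_1\cap J_2)$ to $V$, $Z$ and $V\cap Z$. By Mayer–Vietoris and the five lemma, $\Psi^*:H^6(T^8;\mathbb Z/2)\to H^6(X;\mathbb Z/2)$ is an isomorphism. On $H^*(T^8;\mathbb Z/2)$ all $Sq^i$ with $i>0$ vanish, by the Cartan formula, since the ring is generated by degree-$1$ classes of square zero. Hence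 $Sq^2=0$ on $H^6(X;\mathbb Z/2)$. The Wu class $v_2$ is characterized by $v_2\cup z=Sq^2z$ for $z\in H^6(X;\mathbb Z/2)$, so $v_2=0$. As $X$ is oriented, $w_2(X)=v_2=0$.

**Step 5: $p_1^2=0$.** Since $V$ is parallelizable, $p_1(X)|_V=0$, so the rational class $p_1(X)$ lifts to $y\in H^4(X,V;\mathbb Q)\cong H^4(Z,\partial Z;\mathbb Q)$, and $p_1^2$ is the image of $y\cup y=y\cup j(y)$, with $j:H^4(Z,\partial Z)\to H^4(Z)$. But $j=0$: the restriction $H^4(Z)\to H^4(\partial Z)$ is injective, because $F_1\hookrightarrow Z$ is an equivalence. So $p_1(X)^2=0$.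

**Step 6: the signature.** We have $H_4(V)=H_4(T^7)\oplus H_4(W)$. Classes from $T^7\times I$ can be pushed into the boundary component $T^7\times0$, so they lie in the radical of the intersection form, and $\mathrm{sign}\,V=\mathrm{sign}\,W=8k$. The form of $Z$ is $(a,b)\mapsto a\cup j(b)=0$, so $\mathrm{sign}\,Z=0$. By Novikov additivity, $\mathrm{sign}\,X=8k$.

**Step 7: integrality.** Hirzebruch's theorem reads $8k=\frac{7p_2-p_1^2}{45}[X]$, so $p_2[X]=360k/7$. Hence
$$\hat A(X)=\tfrac{7p_1^2-4p_2}{5760}[X]=-\frac{4\cdot360\,k}{7\cdot5760}=-\frac{k}{28}.$$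
Since $X$ is spin, this is an integer. So $28\mid k$, and $\Sigma'$ is standard. $\square$

## 9. Two fibrations of $S^1\times M$: $L(M)\subset d\,\mathbb Z^7$

Let $\varphi_t$ be a loop in $\mathrm{Diff}(M)$ with class $a\in\mathbb Z^7$, smooth by (S1). We show $a\in d\,\mathbb Z^7$. Let $r\ge0$ be the gcd of the entries of $a$. Since $SL(7,\mathbb Z)$ carries $a$ to $re_1$, Lemma 4 lets us conjugate the loop and assume $a=re_1$. If $r=0$ there is nothing to prove. Write $M=M_h$ with bundle projection $x_1:M_h\to\mathbb R/\mathbb Z$ and fiber $T^6$.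

**Step 1: two fibrations over the circle.** The loop lets us untwist $Q=S^1\times M$ in two ways. Let $\Phi(t,z)=(t,\varphi_t(z))$, a diffeomorphism of $Q$, and define
$$q_1=x_1\circ\mathrm{pr}_2\circ\Phi,\qquad q_2(t,z)=x_1(z)+rt .$$
Both are submersions $Q\to\mathbb R/\mathbb Z$ from a closed manifold, hence fiber bundles. They agree on $0\times M$, and both have degree $r$ on $S^1\times z$: for $q_1$ because the orbit of $z$ has class $re_1$ and $x_1$ has degree $1$ on $e_1$. Maps to a circle are classified by their effect on $H_1$, and $H_1(Q)$ is spanned by $H_1(S^1\times z)$ and $H_1(0\times M)$. So $q_1\simeq q_2$.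

**Step 2: the fibers.** The fiber of $q_1$ is $F_1\cong S^1\times T^6=T^7$, via $\Phi$. The fiber of $q_2$ over $0$ is $F_2=\{x_1(z)=-rt\}$. Parametrize it by $(t,x)\in\mathbb R\times T^6\mapsto(t,[-rt,x])$. Since $[s-r,x]=[s,\hat h^{-r}x]$, the points $(t+1,x)$ and $(t,\hat h^{-r}(x))$ have the same image, and $F_2=M_{h^{-r}}$. By Section 3 this is $T^7\#\Sigma'$, where $\Sigma'$ corresponds to the class $\pm r[h]$.

**Step 3: an h-cobordism between the fibers.** Let $\bar Q\to Q$ be the common infinite cyclic cover, the pullback of $\mathbb R\to\mathbb R/\mathbb Z$ under the homotopic maps $q_1,q_2$. It is connected, since $q_i$ is surjective on $\pi_1$. There are lifts $\bar q_1,\bar q_2:\bar Q\to\mathbb R$, both increasing by $1$ under the deck transformation. Each lift is a bundle over $\mathbb R$, so $\bar Q\cong F_i\times\mathbb R$ with $\bar q_i$ the second coordinate. The function $\bar q_1-\bar q_2$ is deck invariant, so it descends to the compact $Q$ and is bounded. For $C>\sup|\bar q_1-\bar q_2|$ let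
$$Z=\{\bar q_1\ge0,\ \bar q_2\le C\}.$$
If $\bar q_2\ge C$ then $\bar q_1>0$, and if $\bar q_1\le0$ then $\bar q_2<C$. So $Z$ has as boundary the disjoint union of $\bar q_1^{-1}(0)\cong F_1$ and $\bar q_2^{-1}(C)\cong F_2$. It is compact, because $0\le\bar q_1\le2C$ on $Z$.

Next, $\{\bar q_1\ge0\}=Z\cup\{\bar q_2\ge C\}$, where $\{\bar q_2\ge C\}\cong F_2\times[C,\infty)$ deformation retracts to $F_2$. So $Z$ is a deformation retract of $\{\bar q_1\ge0\}\cong F_1\times[0,\infty)$, and $F_1\hookrightarrow Z$ is a homotopy equivalence. Likewise $\{\bar q_2\le C\}=Z\cup\{\bar q_1\le0\}$, and $\{\bar q_1\le0\}\cong F_1\times(-\infty,0]$ retracts to $F_1$. So $Z$ is a deformation retract of $\{\bar q_2\le C\}\cong F_2\times(-\infty,C]$, and $F_2\hookrightarrow Z$ is a homotopy equivalence. Thus $Z$ is an h-cobordism between $T^7$ and $T^7\#\Sigma'$.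

**Step 4: conclusion.** By Lemma 5, $\Sigma'$ is standard, i.e. $r[h]=0$ in $\Theta_7$. So $d\mid r$ and $a\in d\,\mathbb Z^7$. With Section 7 we have $L(M)=d\,\mathbb Z^7=d\,H_1(M;\mathbb Z)$, and Lemma 1 gives $\Gamma_\mu=\mathrm{vol}(\mu)\,d\,H_1(M;\mathbb Z)$. This proves Theorem A. $\square$

## 10. Connected sums with homotopy spheres: proof of Theorem B

Since $N=(N\#\Sigma)\#(-\Sigma)$ and $-\Sigma$ has order $d$, it suffices to show $d\,L(N)\subset L(N\#\Sigma)$; note that $d$ is finite by Kervaire–Milnor. By Lemma 1 the two inclusions give equality of ranks.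

Let $m=n-1$. Let $\varphi_t$ be a loop in $\mathrm{Diff}(N)$ with class $a$, smooth and with $\varphi_t=\mathrm{id}$ for $t$ near $0,1$. On $T^7$ we could reglue along a disc that the loop translates rigidly. The first task is to arrange the same for a general loop. Let $\theta:[0,1]\to[0,1]$ be smooth, $0$ near $0$ and $1$ near $1$. Let $r_\tau(s,x)=(s+\tau,x)$ on $S^1\times D^m$, $S^1=\mathbb R/\mathbb Z$, and $c=(\frac12,0)$.

**Lemma 6.** After a homotopy of the loop $\varphi$ there are an orientation-preserving embedding $j:S^1\times D^m\to N$ and $\epsilon>0$ with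
$$\varphi_t(j(s,x))=j(s+\theta(t),x)\quad\text{for }|s-\tfrac12|<\epsilon,\ x\in D^m,\ t\in[0,1].\qquad\text{(4)}$$

**Step 1: frames.** We first match $\varphi_t$ with a translation at one point, to first order and up to homotopy. Fix $y_0\in N$. As $n\ge3$, the based loop $\varphi_t(y_0)$ is homotopic to an embedded circle. As $N$ is oriented, this circle has a trivial tubular neighborhood $j:S^1\times D^m\to N$, orientation preserving, with $j(c)=y_0$ and $t\mapsto j(\frac12+\theta(t),0)$ based homotopic to $\varphi_t(y_0)$. In the bundle $\mathrm{Fr}^+(N)$ of oriented frames consider the loops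
$$f^0_t=d\varphi_t\circ dj_c,\qquad f^1_t=d(j\circ r_{\theta(t)})_c,$$
both based at $dj_c$. They lie over homotopic loops. Lifting the homotopy rel endpoints, starting from $f^0$, we see that $f^0$ is based homotopic to $f^1_tA_t$ for a loop $A$ in $GL^+(n,\mathbb R)$ at $I$. Since $GL^+(n,\mathbb R)\simeq SO(n)$ and $\pi_1SO(n-1)\to\pi_1SO(n)$ is onto (as $\pi_1(S^{n-1})=0$), $A$ is homotopic to $\mathrm{diag}(1,C_{\theta(t)})$ with $C:S^1\to SO(n-1)$ smooth, $C_0=I$. Replace $j$ by $j'(s,x)=j(s,C_{s-1/2}x)$. Then $dj'_c=dj_c$, so $f^0$ is unchanged, while $f^1_t$ becomes $f^1_t\,\mathrm{diag}(1,C_{\theta(t)})$. So we may assume that $f^0,f^1$ are based homotopic. Both are constant near $t=0,1$, so there is a smooth homotopy $f^s_t$, stationary near $s=0,1$ and constant, equal to $dj_c$, near $t=0,1$.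

**Step 2: embeddings of a small ball.** Now we turn the homotopy of frames into an isotopy of embeddings. Choose a metric on $N$ for which $j$ is an isometry on $S^1\times D^m_{1/2}$ with the flat product metric. For $|w|$ small write
$$\varphi_t(j(c+w))=\exp\big(f^0_t(w+R_t(w))\big),\qquad R_t(0)=0,\ dR_t(0)=0,$$
where $\exp$ is taken at the base point of the frame. Fix $\nu>0$ small and let $K=\{|w|\le\nu\}$, with $|dR_t|\le\frac12$ on $K$ for all $t$. Then $w\mapsto w+(1-\sigma)R_t(w)$ is an injective immersion on the convex set $K$, so for $\nu$ small all maps $w\mapsto\exp(f^0_t(w+(1-\sigma)R_t(w)))$ and $w\mapsto\exp(f^s_tw)$ are embeddings of $K$. First let $\sigma$ go from $0$ to $1$, then $s$ from $0$ to $1$. After reparametrization we get a smooth family of embeddings $J^s_t:K\to N$ from $J^0_t(w)=\varphi_t(j(c+w))$ to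
$$J^1_t(w)=\exp(f^1_tw)=j(c+w+(\theta(t),0));$$
the last equality holds because $j$ is an isometry and straight lines are geodesics of the flat metric. For $t$ near $0,1$ we have $\varphi_t=\mathrm{id}$ and $\exp(f^s_tw)=j(c+w)$, so $R_t=0$ and $J^s_t(w)=j(c+w)$ for all $s$.

**Step 3: isotopy extension.** Finally we change $\varphi$ itself. Put $I^s_t=\varphi_t^{-1}J^s_t$. Then $I^0_t=j(c+\cdot)$, and $I^s_t=j(c+\cdot)$ for $t$ near $0,1$. The field $\partial_sI^s_t$, defined on the compact submanifold $\{(s,t,I^s_t(w))\}$ of $[0,1]\times[0,1]\times N$, extends to a smooth family of vector fields on $N$. The given field is zero for $t$ near $0,1$, so we may multiply the extension by a cutoff in $t$ that makes it vanish near $t=0,1$. Integrating in $s$ gives $\Theta^s_t\in\mathrm{Diff}(N)$ with $\Theta^0_t=\mathrm{id}$, $\Theta^s_t=\mathrm{id}$ for $t$ near $0,1$, and $\Theta^s_t(j(c+w))=I^s_t(w)$. The loops $\varphi_t\Theta^s_t$ deform $\varphi$ to a loop, again called $\varphi$, with $\varphi_t(j(c+w))=J^1_t(w)=j(c+w+(\theta(t),0))$ for $|w|\le\nu$. Replace $j$ by $(s,x)\mapsto j(s,\frac\nu2x)$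 and let $\epsilon=\frac\nu2$. For $|s-\frac12|<\epsilon$ and $|x|\le1$ the corresponding $w$ has $|w|\le\nu/\sqrt2<\nu$, so (4) holds. $\square$

**Step 4: the manifold $N_h$.** We describe $N\#\Sigma$ with a copy of $T_h$ inside. Let $\mathcal W=j(S^1\times D^m)$, and choose $h$ as in Proposition 3, supported in $B=B_{1/8}$, with $[h]$ of order $d$ to be fixed in a moment. Since $[t+1,x]=[t,x]$ in $T_h$ for $x\notin B$, we have $S^1\times(D\setminus B)\subset T_h$. Let
$$N_h=\big(N\setminus j(S^1\times B)\big)\cup T_h,\quad\text{glued along }j(s,x)\leftrightarrow[s,x],\ x\in D\setminus B .$$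
The set $N\setminus j(\{\frac12\}\times B)$ embeds in $N_h$: by $j(s,x)\mapsto[s,x]$ for $s\in(-\frac12,\frac12)$, $x\in D$, by the gluing for $x\notin B$, and by the inclusion off $\mathcal W$. $N_h$ is the union of this open set and the slab $\{[s,x]:|s-\frac12|<\epsilon\}$, in which $[s,x]$ corresponds to $j(s,x)$ for $s<\frac12$, and for $s>\frac12$ to $j(s,h(x))$, because $[s,x]=[s-1,h(x)]$. So $N_h$ is $N$ cut along $j(\{\frac12\}\times D)$ and reglued by $h$, as in Section 3. As $n\ge6$, for the right choice of the class $[h]$ of order $d$ we have $N_h\cong N\#\Sigma$. The maps $F_h$, $F_{h^d}$ extend by $\mathrm{id}$ to $N_h$.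

**Step 5: transferring the loop to an isotopy of $N_h$.** The loop $\varphi$ moves the slab, so it does not act on $N_h$. We first undo its motion near the slab. Let $\chi:D\to[0,1]$ be smooth, radial, $\chi=1$ on $B_{15/16}$ and $\chi=0$ near $\partial D$. For $\tau\in[0,1]$ let $\rho^\tau(j(s,x))=j(s+\tau\chi(x),x)$, $\rho^\tau=\mathrm{id}$ off $\mathcal W$, and
$$\psi_t=(\rho^{\theta(t)})^{-1}\varphi_t .$$
By (4), $\psi_t$ is the identity on $j(U)$, $U=(\frac12-\epsilon,\frac12+\epsilon)\times B_{15/16}$, since there $\chi=1$. Also $\psi_0=\mathrm{id}$ and $\psi_1=(\rho^1)^{-1}$. In particular $\psi_t$ preserves $N\setminus j(\{\frac12\}\times B)$. On this set, regarded in $N_h$, take $\psi_t$, and on $\{[s,x]:|s-\frac12|<\epsilon,|x|\le\frac{15}{16}\}$ take the identity. On the overlap a point corresponds to $j(s,x)$ or $j(s,h(x))$, which lies in $j(U)$ because $h$ preserves $B_{15/16}$; so the two agree. The first set and the part $|x|<\frac{15}{16}$ of the second are open and cover $N_h$. We obtain an isotopy $\hat\psi_t$ of $N_h$ from $\mathrm{id}$ to $\hat\rho^{-1}$, where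
$$\hat\rho=\mathrm{id}\ \text{on }\{[s,x]:|x|\le\tfrac{15}{16}\},\qquad\hat\rho[s,x]=[s+\chi(x),x]\ \text{for }|x|\ge\tfrac{15}{16},\qquad\hat\rho=\mathrm{id}\ \text{off }T_h .$$
Indeed, for $|x|\le\frac{15}{16}$ we have $\chi=1$, and $\rho^1(j(s,x))=j(s+1,x)=j(s,x)$.

**Step 6: a partial suspension flow.** The twist $\hat\rho^{-1}$ must be undone, and in $T_h$ this costs $F_h$. Let $\sigma_\tau[t,x]=[t+\tau\chi(x),x]$ on $T_h$, extended by $\mathrm{id}$. It is well defined, as $\chi\circ h=\chi$ ($h$ preserves $B$, where $\chi=1$, and is the identity elsewhere), and it has inverse $\sigma_{-\tau}$. For $|x|\le\frac{15}{16}$, $\sigma_1[t,x]=[t+1,x]=[t,h(x)]$, so $\sigma_1=F_h=\hat\rho F_h$ there. Elsewhere $\sigma_1=\hat\rho$ and $F_h=\mathrm{id}$. So $\sigma_1=\hat\rho F_h$ everywhere, and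
$$\Psi_t=\hat\psi_t\,\sigma_{\theta(t)}\ \text{ is a path in }\mathrm{Diff}(N_h)\text{ from }\mathrm{id}\text{ to }\hat\rho^{-1}\hat\rho F_h=F_h .$$

**Step 7: the orbit of one path.** We compute its class. Let $q\in N\setminus\mathcal W$; such $q$ exists after shrinking $j$ in the $D^m$ direction, which preserves (4). As $\sigma_\tau$ fixes $q$, $\Psi_t(q)=\psi_t(q)=(\rho^{\theta(t)})^{-1}\varphi_t(q)$. This is a loop, since $\rho^1(q)=q$. It avoids $j(U)$, since $\psi_t$ is injective and fixes $j(U)$ pointwise. In $N$ it is homotopic to $\varphi_t(q)$ through the loops $t\mapsto(\rho^{u\theta(t)})^{-1}\varphi_t(q)$, $u\in[0,1]$, based at $q$. So it has class $a$ under $H_1(N)=H_1(N\setminus\text{ball})=H_1(N_h)$, where the identification comes from the common part $N\setminus j(\{\frac12\}\times B)$.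

**Step 8: closing up after $d$ turns.** The concatenation of $\Psi_t,\ \Psi_tF_h,\dots,\Psi_tF_h^{d-1}$ runs from $\mathrm{id}$ to $F_h^d=F_{h^d}$. Since $F_h(q)=q$, along it $q$ traces out a loop of class $d\,a$. By Proposition 3, $F_{h^d}$ is isotopic to $\mathrm{id}$ with support in $\mathrm{int}\,T_h$, keeping $q$ fixed. The resulting loop in $\mathrm{Diff}(N_h)$ has class $d\,a$, so $d\,a\in L(N\#\Sigma)$. $\square$
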